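\title{Edge colorings of the infinite complete graph with few color counts}

\begin{abstract}
Let $\Delta$ be an edge coloring of the complete graph on $\mathbb{N}$ that uses exactly $m$ colors, let $\mathcal{F}_\Delta$ be the set of numbers $\gamma$ such that some infinite complete subgraph uses exactly $\gamma$ colors, and let $\psi(m)$ be the least possible size of $\mathcal{F}_\Delta$. A finite rainbow clique shows that $\psi(m)$ is at most about $\sqrt{2m}$ when $m=\binom n2+1$. We prove that for every $C$ one has $\psi(m)\ge C\sqrt{2m}$ unless $m$ is bounded or lies within a bounded distance of a number $\binom N2$. This proves a conjecture stated in a paper of Gir\~ao. The proof reduces the coloring to a finite configuration and shows that, if there are few color counts, the configuration consists of a rainbow clique and boundedly many further vertices.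
\end{abstract}

\section{Introduction}\label{sec:intro}

For a set $X$ let $X^{(2)}$ be the set of its $2$-element subsets, viewed as the edges of the complete graph on $X$. An \emph{$m$-coloring} of $\mathbb{N}^{(2)}$ is a map $\Delta$ from $\mathbb{N}^{(2)}$ onto a set of $m$ colors, so every color is used. A set $X\subset\mathbb{N}$ \emph{sees} $\gamma$ colors if exactly $\gamma$ colors appear on $X^{(2)}$. Put
\[
\mathcal{F}_\Delta=\{\gamma:\ \text{some infinite }X\subset\mathbb{N}\text{ sees }\gamma\text{ colors}\},\qquad
\psi(m)=\min_{\Delta}|\mathcal{F}_\Delta|,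
\]
where the minimum is over all $m$-colorings. Ramsey's theorem says that $1\in\mathcal{F}_\Delta$, and $X=\mathbb{N}$ gives $m\in\mathcal{F}_\Delta$. So $\psi(1)=1$ and $\psi(2)=2$, and in general $\psi(m)$ measures how many of the values between $1$ and $m$ a coloring can avoid.

A simple family of colorings shows the range of possibilities. For a finite graph $H$ with vertices in $\mathbb{N}$, let $\Delta_H$ give the edges of $H$ distinct colors and all other pairs one further color. This is an $(e(H)+1)$-coloring. An infinite set $X$ contains a pair outside $H$, so it sees $e(H[X])+1$ colors, and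
\begin{equation}\label{eq:DeltaH}
\mathcal{F}_{\Delta_H}=\{e(H[T])+1:\ T\subset V(H)\}.
\end{equation}
If $H$ is a matching with $m-1$ edges, no value is avoided. If $H=K_n$, then $m=\binom n2+1$ and only the $n$ values $\binom a2+1$, $1\le a\le n$, occur; here $n$ is about $\sqrt{2m}$. On the other hand $\psi(m)>(\sqrt{2m}-2)/3$ for all $m\ge2$ (Remark~\ref{rem:lower}). So $\sqrt m$ is the smallest possible order of $\psi(m)$, and the question is for which $m$ it is attained.

Adding or removing a bounded number of edges changes the count for $K_n$ by a bounded factor only (Section~\ref{sec:constr}), so the order $\sqrt m$ is attained whenever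
\[
\delta(m)=\min_{N\ge1}\Bigl|m-\binom N2\Bigr|
\]
is bounded. A clique has few counts because $e(H[T])$ depends on $|T|$ alone, and one would guess that a coloring far from this example has many more. It is known that there is an absolute constant $\alpha>0$ with $\psi(m)\ge(1+\alpha)\sqrt{2m}$ whenever $n\ge3$ and $\binom n2+3\le m\le\binom{n+1}2$; we do not use this result. The guess above is made precise by the following conjecture.

\begin{quote}
\textbf{Conjecture} (\cite{Girao}). For every $C>0$ there is a positive integer $\ell$ such that for every positive integer $n$ and every $m\in\mathbb{N}$ with $\binom n2+\ell\le m\le\binom{n+1}2-\ell$ one has $\psi(m)\ge C\sqrt{2m}$.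
\end{quote}

\begin{theorem}\label{thm:main}
For every $C\ge1$ there are $m_0$ and $\ell_0$ such that, if $m\ge m_0$ and some $m$-coloring $\Delta$ has $|\mathcal{F}_\Delta|<C\sqrt{2m}$, then $\delta(m)\le\ell_0$.
\end{theorem}

\begin{corollary}\label{cor:conj}
The Conjecture is true.
\end{corollary}

\begin{proof}
A value of $\ell$ that works for $C=1$ works for all $C<1$, so let $C\ge1$. Take an integer $\ell\ge\max(m_0,\ell_0+1)$. If $\binom n2+\ell\le m\le\binom{n+1}2-\ell$, then $m\ge\ell\ge m_0$, and $m$ is at distance at least $\ell$ from $\binom N2$ both for $N\le n$ and for $N\ge n+1$. So $\delta(m)>\ell_0$, and Theorem~\ref{thm:main} gives $\psi(m)\ge C\sqrt{2m}$.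
\end{proof}

The second theorem says that the boundedness of $\delta$ is exactly the right condition, and that $\ell$ must grow at least quadratically in $C$.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] For $m\ge2$ we have $\psi(m)\le2(\delta(m)+2)\sqrt{2m}$. There is a nondecreasing unbounded function $\omega$ with $\omega(\delta(m))\sqrt{2m}\le\psi(m)$ for $m\ge2$. For a sequence $m_i\to\infty$, we have $\psi(m_i)=O(\sqrt{m_i})$ if and only if $\delta(m_i)$ is bounded.
\item[(b)] For $C>1$, every $\ell$ for which the statement of the Conjecture holds satisfies $\ell\ge\binom{\lceil C\rceil-1}2+2$.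
\end{enumerate}
\end{theorem}

Section~\ref{sec:constr} proves Theorem~\ref{thm:compl} from Theorem~\ref{thm:main}. Section~\ref{sec:model} turns Theorem~\ref{thm:main} into a finite statement, Section~\ref{sec:idea} shows the method on two examples and gives the plan, and Sections~\ref{sec:covers}--\ref{sec:final} carry it out.

\section{Colorings close to a rainbow clique}\label{sec:constr}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
We use \eqref{eq:DeltaH} for two graphs. First let $H$ be the disjoint union of $K_n$ and a star with $j\ge0$ edges. An induced subgraph has $\binom a2+b$ edges with $1\le a\le n$ and $0\le b\le j$ (the cases $a=0$ and $a=1$ give the same number). Next let $H$ be $K_n$ minus a star with $j\le n-1$ edges; an induced subgraph has $\binom a2-b$ edges with $1\le a\le n$ and $0\le b\le j$. Therefore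
\begin{align}
\psi\Bigl(\binom n2+1+j\Bigr)&\le n(j+1)\qquad(n\ge1,\ j\ge0),\label{eq:plus}\\
\psi\Bigl(\binom n2+1-j\Bigr)&\le n(j+1)\qquad(0\le j\le n-1).\label{eq:minus}
\end{align}
Let $m\ge2$ and $\delta=\delta(m)=|m-\binom n2|$. If $m>\binom n2$, then \eqref{eq:plus} with $j=\delta-1$ gives $\psi(m)\le n\delta$, and $m>\binom n2\ge(n-1)^2/2$. Now let $m\le\binom n2$, so that $n\ge3$. Since $\binom{n-1}2$ is not closer to $m$ than $\binom n2$ is, $m$ lies between these two numbers, which differ by $n-1$, and $\delta\le(n-1)/2$. Hence $j=\delta+1\le(n+1)/2\le n-1$ is allowed in \eqref{eq:minus}, which gives $\psi(m)\le n(\delta+2)$; and $m\ge\binom n2-\frac{n-1}2=(n-1)^2/2$. In both cases $n\le1+\sqrt{2m}\le2\sqrt{2m}$, and the upper bound follows.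

For the lower bound note that $\delta(m)\le m$, because $\binom12=0$. So if $\delta(m)\ge\max(m_0,\ell_0+1)$, with $m_0,\ell_0$ from Theorem~\ref{thm:main}, then $m\ge m_0$ and $\psi(m)\ge C\sqrt{2m}$. We can therefore choose integers $1\le\ell(1)\le\ell(2)\le\cdots$ tending to infinity such that $\delta(m)\ge\ell(C)$ implies $\psi(m)\ge C\sqrt{2m}$. Let $\omega(x)$ be the largest $C\in\mathbb{N}$ with $\ell(C)\le x$, and $\omega(x)=0$ if there is none. Then $\omega$ is nondecreasing and unbounded, and $\psi(m)\ge\omega(\delta(m))\sqrt{2m}$.

If $\delta(m_i)$ is bounded, the upper bound gives $\psi(m_i)=O(\sqrt{m_i})$. If not, then $\omega(\delta(m_i))\to\infty$ along a subsequence, and $\psi(m_i)/\sqrt{m_i}$ is unbounded.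
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Let $r=\lceil C\rceil-1$, so $1\le r<C$, and let $H$ be the disjoint union of $K_n$ and $K_r$. Then $m=\binom n2+\binom r2+1$, and the elements of $\mathcal{F}_{\Delta_H}$ are $\binom a2+\binom b2+1$ with $1\le a\le n$, $1\le b\le r$. So $\psi(m)\le rn<C(n-1)\le C\sqrt{2m}$ for large $n$. If $\ell\le\binom r2+1$, then $\binom n2+\ell\le m\le\binom{n+1}2-\ell$ for large $n$, so the statement of the Conjecture fails for this $\ell$.
\end{proof}

\section{A finite model}\label{sec:model}

\subsection*{Standard facts}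
We use the following.
\begin{itemize}
\item \emph{Ramsey's theorem.} In every coloring of the pairs of an infinite set with finitely many colors, some infinite subset has all its pairs of one color.
\item \emph{Tur\'an's theorem.} A graph with $N$ vertices and at most $QN$ edges (average degree at most $2Q$) has an independent set of size at least $N/(2Q+1)$.
\item \emph{The Erd\H{o}s--Littlewood--Offord inequality.} If $\xi_1,\xi_2,\dots$ are independent and uniform in $\{0,1\}$ and at least $M\ge1$ of the finitely many reals $a_i$ are nonzero, then $\mathbb{P}(\sum_i\xi_ia_i=x)\le M^{-1/2}$ for every $x$. (Terms with $a_i=0$ do not matter. Replacing $\xi_i$ by $1-\xi_i$ where $a_i<0$, we may take all $M'\ge M$ coefficients positive. Then the solutions form an antichain, and Sperner's theorem bounds the probability by $\binom{M'}{\lfloor M'/2\rfloor}2^{-M'}\le (M')^{-1/2}$.)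
\item \emph{Chebyshev's inequality.} A binomial variable with $r$ trials and success probability at least $\theta$ is smaller than $\theta r/2$ with probability at most $4/(\theta r)$.
\item \emph{The finite Erd\H{o}s--Rado canonical theorem for pairs.} For every $M$ there is a number $\mathrm{ER}(M)$ such that every coloring, with any number of colors, of the pairs of an ordered set of size at least $\mathrm{ER}(M)$ has an $M$-subset on which one of the following holds: the coloring is constant; two pairs have the same color if and only if their smaller elements agree; the same with larger elements; all pairs have distinct colors.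
\end{itemize}

\subsection*{Configurations}
To produce many elements of $\mathcal{F}_\Delta$ we only look at sets $T\cup Y$, where $Y$ is one fixed infinite monochromatic set and $T$ is finite. If every vertex of $T$ is joined to all of $Y$ in one color, then $Y$ acts as a single vertex, which we call $\infty$.

\begin{definition}
A \emph{configuration} consists of a finite set $S$, a symbol $\infty\notin S$, a coloring $\chi$ of $(S\cup\{\infty\})^{(2)}$ and a distinguished color $0$. For $T\subset S$ write $T^\infty=T\cup\{\infty\}$, and let $\gamma(T)=\gamma(T^\infty)$ be the number of nonzero colors on $(T^\infty)^{(2)}$. Edges at $\infty$ are called \emph{loops}. Put $t=|S|$ and $\Phi=\{\gamma(T):T\subset S\}$. The configuration is \emph{minimal} if $\gamma(S\setminus\{y\})<\gamma(S)$ for all $y\in S$.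
\end{definition}

The function $\gamma$ is monotone, and $\gamma(T)\le\binom{|T|+1}2\le|T|^2$.

\begin{example}\label{ex:loops}
Loops can carry many colors. Let the pairs inside $\{1,\dots,n-1\}$ have distinct colors, join each $s\le n-1$ to all $x\ge n$ in a further color of its own, and give the remaining pairs the color $0$. An infinite set containing $a$ of the first $n-1$ vertices sees $\binom{a+1}2+1$ colors. So $m=\binom n2+1$ and $|\mathcal{F}_\Delta|=n$, as for $\Delta_{K_n}$, but now $\infty$ is one of the vertices of the clique.
\end{example}

\begin{lemma}\label{lem:reduce}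
For every $m\ge2$ and every $m$-coloring $\Delta$ there is a minimal configuration with $\gamma(S)=m-1$ and $|\Phi|\le|\mathcal{F}_\Delta|$.
\end{lemma}

\begin{proof}
Choose one edge of each color and let $S_0$ be the finite set of their ends. The vector $(\Delta(sx))_{s\in S_0}$ takes finitely many values as $x$ ranges over $\mathbb{N}\setminus S_0$, so it is constant, say equal to $(c(s))_{s\in S_0}$, on an infinite set. By Ramsey's theorem this set contains an infinite $Y$ with $Y^{(2)}$ monochromatic; call that color $0$. Put $\chi=\Delta$ on $S_0^{(2)}$ and $\chi(s\infty)=c(s)$. For $T\subset S_0$ the infinite set $T\cup Y$ sees $\gamma(T)+1$ colors, and $\gamma(S_0)=m-1$. Take $S\subset S_0$ inclusion-minimal with $\gamma(S)=m-1$.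
\end{proof}

In a minimal configuration every $y\in S$ has a \emph{private color} $p(y)\ne0$, a color that occurs on $(S^\infty)^{(2)}$ and all of whose edges contain $y$. Fix an edge $yz_y$ of color $p(y)$, with $z_y\in S^\infty$. When $y$ is added to a set $X$ with $z_y\in X^\infty$, the new color $p(y)$ appears. The next lemma lets us do this many times in a row.

\begin{lemma}\label{lem:private}
In a minimal configuration every $J\subset S$ contains a set $L$ with $|L|\ge|J|/3$ and $z_y\notin L$ for all $y\in L$. Moreover $|\Phi|>t/3$.
\end{lemma}

\begin{proof}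
The graph on $J$ with edges $yz_y$ ($y\in J$, $z_y\in J$) has at most $|J|$ edges; let $L$ be the independent set given by Tur\'an's theorem. For $J=S$, start from $S\setminus L$ and add the elements of $L$ one at a time. Each $y\in L$ has $z_y\in(S\setminus L)^\infty$, so $\gamma$ increases strictly at each step, and $|\Phi|\ge|L|+1$.
\end{proof}

\begin{remark}\label{rem:lower}
In Lemma~\ref{lem:reduce} we have $m-1\le\binom{t+1}2$, so $2m\le t^2+t+2$ and $\sqrt{2m}\le t+2$. With Lemma~\ref{lem:private} this gives $\psi(m)>(\sqrt{2m}-2)/3$ for $m\ge2$.
\end{remark}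

\begin{proposition}\label{prop:finite}
Let $C\ge1$, $K=2C$ and $\varepsilon=1/(20C^2)$. There are $t_0$ and $\ell_1$ such that every minimal configuration with $t\ge t_0$ and
\begin{equation}\label{eq:hyp}
|\Phi|\le Kt,\qquad \gamma(S)\ge\varepsilon t^2
\end{equation}
satisfies $|\gamma(S)-\binom N2|\le\ell_1$ for some $N\ge1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:finite}]
Let $|\mathcal{F}_\Delta|<C\sqrt{2m}$ and take the configuration of Lemma~\ref{lem:reduce}. By Remark~\ref{rem:lower}, $t\ge\sqrt{2m}-2$, so $t$ is large when $m$ is, and $|\Phi|<C(t+2)\le Kt$. By Lemma~\ref{lem:private}, $t<3C\sqrt{2m}$, so $\gamma(S)=m-1>t^2/(18C^2)-1\ge\varepsilon t^2$ for large $t$. Hence $\delta(m)\le\ell_1+1$.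
\end{proof}

\begin{remark}
The bound on $|\Phi|$ is used at every step of the proof. The bound on $\gamma(S)$ is used only in Lemma~\ref{lem:rich}, and it cannot be dropped: a perfect matching on $S$ with distinct colors, all other edges and loops having color $0$, is minimal and has $|\Phi|\le t$, while $\gamma(S)=t/2$ is arbitrary. Minimality is used only in Case~1 of Lemma~\ref{lem:Rbounded}, and that lemma fails without it, since one may add vertices all of whose edges have color $0$.
\end{remark}

\noindent\textbf{Conventions.} From Section~\ref{sec:covers} on, and in Lemma~\ref{lem:window}, $C$ is fixed and we work in a configuration as in Proposition~\ref{prop:finite}. A \emph{constant} depends on $C$ only, and $t$ is large in terms of all constants and parameters chosen. A set $A\subset S$ is \emph{rainbow} if the edges of $A^{(2)}$ have distinct nonzero colors; there is no condition on loops. For $w\notin A$ we write $w\times A$ for the set of edges $wv$, $v\in A$.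

\section{Coarse moves and fine moves}\label{sec:idea}

By \eqref{eq:hyp}, the $O(t)$ elements of $\Phi$ are spread over an interval of length of order $t^2$, so a typical window of length $\Lambda t$ contains only $O(\Lambda)$ of them. This suggests two scales. A \emph{coarse move} changes $\gamma$ by an amount of order $t$, for instance by deleting a vertex of a large rainbow set. A \emph{fine move} changes $\gamma$ by a nonzero but much smaller amount. If $H$ different fine positions are available at each of order $t$ coarse levels, then $|\Phi|$ has order at least $Ht$, so $H$ is bounded. The proof consists in finding fine moves in everything that is not a clique. In the two examples below all loops have color $0$.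

\begin{example}[sparse defects]\label{ex:matching}
Let $|S|=n$, let $k\ge1$ disjoint pairs $e_1,\dots,e_k$ have color $0$, and let all other pairs have distinct nonzero colors. Let $2k<a\le n-k$ and $0\le j\le k$. Take $e_1,\dots,e_j$ and $a-2j$ further vertices among the $n-2k$ unmatched vertices and one end of each of $e_{j+1},\dots,e_k$; there are $n-k-j\ge a-2j$ of these. The resulting $a$-set has $\gamma=\binom a2-j$. Since $k<a-1$, we have $\binom a2-k>\binom{a-1}2$, so different pairs $(a,j)$ give different values, and $|\Phi|\ge(k+1)(n-3k)$, which exceeds $kn$ when $n>3k(k+1)$. Here $a$ is the coarse parameter, and the fine move exchanges two unrelated vertices for the two ends of a defect.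
\end{example}

\begin{example}[dense structure]\label{ex:bip}
Let $S$ be the vertex set of $K_{n,n}$, with distinct nonzero colors on the edges of $K_{n,n}$ and color $0$ elsewhere. A set with $u-i$ vertices on one side and $u+i$ on the other has $\gamma=u^2-i^2$. For $0\le i\le L$ and $L^2<u\le n-L$ these values are distinct, because $u^2-L^2>(u-1)^2$. So $|\Phi|\ge(L+1)(n-L-L^2)$ for every $L$, and $|\Phi|/t$ is unbounded although $\gamma(S)=t^2/4$. Here the fine move exists because there are two essentially different kinds of vertices.
\end{example}

The counting behind both examples is the following.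

\begin{lemma}[windows]\label{lem:window}
Let $x_1<\dots<x_M$ be reals with $x_{i+1}-x_i\ge\sigma t$, where $0<\sigma\le1$, and let $\Lambda\ge1$, $\kappa>0$. Then $|\Phi\cap[x_i-\Lambda t,x_i]|>\kappa\Lambda$ for at most $2Kt/(\sigma\kappa)$ indices $i$.
\end{lemma}

\begin{proof}
An element $\phi\in\Phi$ lies in the $i$th window only if $x_i\in[\phi,\phi+\Lambda t]$, which happens for at most $\Lambda/\sigma+1\le2\Lambda/\sigma$ indices. So the windows contain at most $2Kt\Lambda/\sigma$ elements of $\Phi$ in total, counted with multiplicity.
\end{proof}

The plan is as follows. Section~\ref{sec:covers} shows that the number of colors lost by deleting a small random set is a quadratic form, governed by pair weights $w\ge-1$. Section~\ref{sec:stage1} excludes dense structures such as Example~\ref{ex:bip}: the weights have a block structure of rank one, and one block of linear size has almost all its pairs colored uniquely. Section~\ref{sec:stage2} excludes a linear number of sparse defects, as in Example~\ref{ex:matching}, and produces a rainbow set $A$ of linear size. Section~\ref{sec:stage3} shows that a bounded set $X$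 outside $A$ behaves like $\tau(X)$ additional clique vertices up to an additive excess $E(X)$ that takes boundedly many values. Section~\ref{sec:final} deduces that a maximal rainbow set misses only boundedly many vertices of $S$ and computes $\gamma(S)$.

\section{Covers and a quadratic formula}\label{sec:covers}

Let $P\subset S$. For $U\subset P$ put $\lambda_P(U)=\gamma(P)-\gamma(P\setminus U)$, the number of colors lost when $U$ is deleted from $P$. In this section a \emph{color} is a nonzero color present on $(P^\infty)^{(2)}$. A set $U\subset P$ \emph{covers} the color $c$ if it meets every edge of color $c$ in $(P^\infty)^{(2)}$, so $\lambda_P(U)$ is the number of colors covered by $U$. A color covered by $W\cup Y$ but not by $W$ has an edge meeting $Y$, and each vertex lies on $|P|$ edges; hence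
\begin{equation}\label{eq:lip}
0\le\lambda_P(W\cup Y)-\lambda_P(W)\le|Y|\,|P|\le|Y|\,t .
\end{equation}
\emph{Minimal cover} means inclusion-minimal cover. A color has at most $2^j$ minimal covers of size $j$. Indeed, order its edges, and given a minimal cover $U$, repeatedly take the first edge not yet covered and select one of its at most two ends in $U$. The selected vertices end up covering the color, so by minimality they form $U$, and $U$ is determined by $j$ binary choices.

A pair $uv\subset P$ is \emph{$P$-unique} if $\chi(uv)\ne0$ and no other edge of $(P^\infty)^{(2)}$ has this color. A $P$-unique pair contained in $P'\subset P$ is $P'$-unique. For distinct $u,v\in P$ define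
\begin{align*}
d_P(u)&=\lambda_P(\{u\}),\\
g_P(uv)&=1\text{ if $uv$ is $P$-unique, and }0\text{ otherwise},\\
q_P(uv)&=\text{the number of colors with minimal cover }\{u,v\},\\
w_P(uv)&=q_P(uv)-g_P(uv).
\end{align*}
Thus $w_P\ge-1$, and $w_P(uv)=-1$ forces $uv$ to be $P$-unique. A color covered by both $\{u\}$ and $\{v\}$ has $uv$ as its only edge, so inclusion--exclusion gives
\begin{equation}\label{eq:pair}
\lambda_P(\{u,v\})=d_P(u)+d_P(v)+w_P(uv).
\end{equation}
Also $d_P(u)$ is at least the number of $P$-unique pairs at $u$, and $\sum_{\{u,v\}}q_P(uv)\le4\gamma(P)$ because a color has at most four minimal covers of size $2$. In a rainbow clique with loops of color $0$ all weights are $-1$; in Example~\ref{ex:bip} with $P=S$ the weight is $-1$ across and $0$ inside the sides.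

Formula \eqref{eq:pair} extends to larger sets as long as no color needs three vertices to be explained. An \emph{obstruction} of the color $c$ is a set that is either a minimal cover of $c$ of size at least $3$, or the union, of size at least $3$, of two minimal covers of $c$ of size at most $2$. A color has at most $2+4=6$ minimal covers of size at most $2$, hence at most $15$ pairs of them, so it has at most $2^{k+1}+15$ obstructions of size at most $k$. A color with a single edge has none, because its minimal covers are the ends of that edge. Call $A\subset P$ \emph{nice} if it contains no obstruction of any color.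

\begin{lemma}\label{lem:quad}
If $A\subset P$ is nice and $U\subset A$, then
\[
\lambda_P(U)=\sum_{u\in U}d_P(u)+\sum_{\{u,v\}\subset U}w_P(uv).
\]
\end{lemma}

\begin{proof}
Fix a color $c$ and consider its minimal covers inside $A$. They have size at most $2$. Two distinct ones are incomparable and have union of size at most $2$, so both are singletons. Three singletons are impossible, since an edge would contain three vertices. So there is none, or one singleton, or one pair, or two singletons $\{u\},\{v\}$, and in the last case $uv$ is the only edge of $c$. The color contributes $1$ to the left side if $U$ contains one of these covers and $0$ otherwise. On the right it contributes the number of these covers inside $U$, minus $1$ if $c$ is the color of a $P$-unique pair inside $U$, that is, if two singleton covers lie in $U$. The contributions agree in each case.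
\end{proof}

\begin{lemma}\label{lem:nice}
Let $A$ be the set of values of $k$ independent samples, each drawn from a distribution on $P$ that gives every vertex mass at most $D/|P|$. Then with probability at least $1-O_{k,D}(1/|P|)$ the samples are distinct and $A$ is nice.
\end{lemma}

\begin{proof}
Two samples coincide with probability at most $k^2D/|P|$. A given $3$-set lies in $A$ only if three different samples take its three values, which has probability at most $(kD/|P|)^3$. There are at most $|P|^2(2^{k+1}+15)$ obstructions of size at most $k$, and each contains a $3$-set.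
\end{proof}

\section{A large set in which almost all pairs are unique}\label{sec:stage1}

\begin{proposition}\label{prop:stage1}
There is a constant $c_1>0$ such that for every $\beta>0$, if $t$ is large, there is $V\subset S$ with $|V|\ge c_1t$ in which all but at most $\beta|V|^2$ pairs are $V$-unique.
\end{proposition}

It will matter in Section~\ref{sec:stage2} that $c_1$ does not depend on $\beta$. Fix $\beta$ and define, in this order,
\begin{gather*}
\eta=\frac{\varepsilon^2}{200},\quad c_0=\frac{\varepsilon^2}{64},\quad K_1=\frac{8K}{\eta c_0},\quad p=\Bigl\lfloor\frac{18K_1}\eta\Bigr\rfloor+1,\quad L=\Bigl\lceil\frac{36K_1}\eta\Bigr\rceil,\quad \zeta=\frac\varepsilon{200p},\\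
r_1=\Bigl\lceil\frac{8(L+1)^8}\zeta\Bigr\rceil,\quad \beta'=\min\Bigl\{\beta,\frac{\varepsilon\zeta^2}{550},\frac1{16Lr_1}\Bigr\},\quad\theta=\frac{\zeta\beta'}8,\quad r_2=\Bigl\lceil\frac{8p^4}\theta\Bigr\rceil .
\end{gather*}
Only $\beta',\theta,r_2$ depend on $\beta$. Note that $p\le L+1$.

\subsection*{A rich subset in a sparse window}
Build up $S$ in random order. Since $\gamma$ grows from $0$ to $\varepsilon t^2$, its second difference is positive on average, and by \eqref{eq:pair} the second difference is $-w$. So many intermediate sets have negative average weight, and Lemma~\ref{lem:window} lets us pick one below which $\Phi$ is sparse. Let $\bar w_P$ and $\bar g_P$ be the averages of $w_P$ and $g_P$ over the pairs of $P$. Call $P$ \emph{rich} if $|P|\ge\varepsilon t/8$ and $-\bar w_P\ge\varepsilon/8$, and put $P_{\mathrm{big}}=\{u\in P:d_P(u)\ge\eta t\}$.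

\begin{lemma}\label{lem:rich}
Every rich $P$ has $|P_{\mathrm{big}}|\ge\varepsilon|P|/16$. There is a rich $P$ such that
\begin{equation}\label{eq:sparse1}
\#\{\lambda_P(U):U\subset P,\ |U|\le3r\}\le3K_1r\qquad\text{for }r=r_1\text{ and }r=r_2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $P$ be rich. Then $\bar g_P\ge-\bar w_P\ge\varepsilon/8$. The proportion of $P$-unique pairs among the pairs at $u$ lies in $[0,1]$ and has average $\bar g_P$ over $u$, so it is at least $\varepsilon/16$ for at least an $\varepsilon/16$ fraction of the vertices $u$. These have $d_P(u)\ge\frac\varepsilon{16}(\frac{\varepsilon t}8-1)\ge\eta t$.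

Let $s_1,\dots,s_t$ be a uniformly random ordering of $S$, $P_i=\{s_1,\dots,s_i\}$ and $f(i)=\mathbb{E}\gamma(P_i)$. Given $P_i=P$, the pair $(u,v)=(s_{i-1},s_i)$ is a uniform ordered pair of distinct elements of $P$, the sets $P\setminus u$ and $P\setminus v$ have the same distribution, and by \eqref{eq:pair}
\[
\gamma(P)-\gamma(P\setminus u)-\gamma(P\setminus v)+\gamma(P\setminus\{u,v\})=d_P(u)+d_P(v)-\lambda_P(\{u,v\})=-w_P(uv).
\]
Hence $f''(i):=f(i)-2f(i-1)+f(i-2)=-\mathbb{E}\bar w_{P_i}$ for $i\ge2$. Write $x^+=\max(x,0)$ and $a_i=\mathbb{E}(-\bar w_{P_i})^+$, so that $f''(i)\le a_i\le1$. Since $f(0)=0$ and $f(1)\le1$,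
\[
\varepsilon t^2\le f(t)=tf(1)+\sum_{i=2}^t(t-i+1)f''(i)\le t+t\sum_{i=2}^ta_i ,
\]
so $\sum_ia_i\ge\varepsilon t-1\ge\varepsilon t/2$. The indices $i<\varepsilon t/8$ contribute at most $\varepsilon t/8$. For the others, $a_i\le\mathbb{P}(P_i\text{ rich})+\varepsilon/8$. So the expected number of rich $P_i$ is at least $\varepsilon t/4$.

Given $P_i$, the vertex $s_i$ is uniform in $P_i$, and $\gamma(P_i)-\gamma(P_{i-1})=d_{P_i}(s_i)$. So the set $J$ of indices $i$ such that $P_i$ is rich and $\gamma(P_i)-\gamma(P_{i-1})\ge\eta t$ has expected size at least $\frac{\varepsilon t}4\cdot\frac\varepsilon{16}=c_0t$. Fix an ordering with $|J|\ge c_0t$. For $i<i'$ in $J$ we have $\gamma(P_{i'})-\gamma(P_i)\ge\gamma(P_{i'})-\gamma(P_{i'-1})\ge\eta t$. Lemma~\ref{lem:window} with $\sigma=\eta$, $\kappa=K_1$ has at most $c_0t/4$ exceptions for each of $\Lambda=3r_1$ and $\Lambda=3r_2$. Take $P=P_i$ with $i\in J$ exceptional for neither. For $|U|\le\Lambda$ the number $\gamma(P)-\lambda_P(U)=\gamma(P\setminus U)$ is an element of $\Phi$ in $[\gamma(P)-\Lambda t,\gamma(P)]$, by \eqref{eq:lip}.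
\end{proof}

Fix this $P$, put $N=|P|\ge\varepsilon t/8$ and drop the subscript $P$. A positive density of unique pairs is not yet what we want: Example~\ref{ex:bip} has density about $1/2$.

\subsection*{Few sets can be told apart by their weights}
For $Y\subset P$ and $v\in P\setminus Y$ let $w(Y,v)=\sum_{y\in Y}w(yv)$. The next lemma is the two-scale argument in the form needed here. Deleting vertices of $P_{\mathrm{big}}$ provides the coarse levels. If small sets $Y_i$ have different weight patterns, then after deleting a random set $U$ the additional losses caused by the $Y_i$ are all different, by anticoncentration; these are the fine positions.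

\begin{lemma}\label{lem:levels}
Let $r\in\{r_1,r_2\}$ and $1\le l\le r$. Let $A\subset P$ be nice and the disjoint union of $\{b_1,\dots,b_r\}\subset P_{\mathrm{big}}$, $\{v_1,\dots,v_r\}$ and a set $Y_0$ with $|Y_0|\le r$. Let $Y_1,\dots,Y_H\subset Y_0$ have size at most $l$, and suppose that for all $i\ne i'$ at least $H^4$ of the vertices $v\in\{v_1,\dots,v_r\}$ satisfy $w(Y_i,v)\ne w(Y_{i'},v)$. Then $H\le18K_1l/\eta$.
\end{lemma}

\begin{proof}
Let $U$ contain each $v_h$ independently with probability $\frac12$, and let $W_j=U\cup\{b_1,\dots,b_j\}$ for $0\le j\le r$. By Lemma~\ref{lem:quad}, $\lambda(W_j\cup Y)=\lambda(W_j)+\lambda(Y)+\sum_{x\in W_j}w(Y,x)$ for $Y\subset Y_0$. So $\lambda(W_j\cup Y_i)-\lambda(W_j\cup Y_{i'})$ equals a number not depending on $U$ plus $\sum_{v\in U}(w(Y_i,v)-w(Y_{i'},v))$, and by the Erd\H{o}s--Littlewood--Offord inequality it vanishes with probability at most $H^{-2}$. Call $j\in[1,r]$ good if the $H$ numbers $\lambda(W_j\cup Y_i)$ are distinct. Each $j$ fails to be good with probability at most $\binom H2H^{-2}<\frac12$, so we can fix $U$ with at least $r/2$ good indices.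

By Lemma~\ref{lem:quad} and $w\ge-1$ we have $\lambda(W_j)-\lambda(W_{j-1})\ge\eta t-3r\ge\eta t/2$. By \eqref{eq:lip} the $H$ numbers at level $j$ lie in $[\lambda(W_j),\lambda(W_j)+lt]$, so a given number occurs at no more than $2l/\eta+1\le3l/\eta$ levels. Since $|W_j\cup Y_i|\le3r$, \eqref{eq:sparse1} gives $\frac r2H\cdot\frac\eta{3l}\le3K_1r$.
\end{proof}

\subsection*{Boundedly many kinds of vertices}
For $x\ne y$ in $P$ let $D_{xy}$ be the number of $v\in P\setminus\{x,y\}$ with $w(xv)\ne w(yv)$. Call $x,y$ \emph{twins} if $x=y$ or $D_{xy}\le\theta N$.

\begin{lemma}\label{lem:classes}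
There are disjoint sets $V_1,\dots,V_s\subset P$ with $1\le s<p$, $|V_a|\ge\zeta N$, $|P\setminus\bigcup_aV_a|\le2p\zeta N$, and $D_{yy'}\le3\theta N$ for distinct $y,y'$ in the same $V_a$.
\end{lemma}

\begin{proof}
Let $\pi_j$ be the probability that a uniformly random element of $P^j$ has no two entries that are twins. We claim that $\pi_p<\zeta^p$. Suppose not. Put $r=r_2$, and sample independently and uniformly $x_1,\dots,x_p,v_1,\dots,v_r$ from $P$ and $b_1,\dots,b_r$ from $P_{\mathrm{big}}$. Given that no two $x_i$ are twins, for each $i\ne i'$ the number of $h$ with $v_h\notin\{x_i,x_{i'}\}$ and $w(x_iv_h)\ne w(x_{i'}v_h)$ is binomial with success probability greater than $\theta$. By Chebyshev's inequality all these numbers are at least $\theta r/2\ge p^4$ with probability at least $1-4p^2/(\theta r)\ge\frac12$. By Lemma~\ref{lem:nice} with $D=16/\varepsilon$, the samples are distinct and form a nice set with probability $1-O(1/N)$. Since $\zeta^p/2-O(1/N)>0$, some sample has all these properties, and Lemma~\ref{lem:levels} with $Y_i=\{x_i\}$, $H=p$, $l=1$ gives $p\le18K_1/\eta$, contrary to the choice of $p$.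

Since $\pi_1=1\ge\zeta$, there is $1\le j<p$ with $\pi_j\ge\zeta^j$ and $\pi_{j+1}<\zeta^{j+1}\le\zeta\pi_j$. The ratio $\pi_{j+1}/\pi_j$ is the average, over $j$-tuples without twins, of the fraction of vertices that are twins of no entry. So there are $x_1,\dots,x_j$ such that all but fewer than $\zeta N$ vertices are twins of some $x_i$. Assign each such vertex to the first $x_i$ of which it is a twin, and discard the classes of size less than $\zeta N$. At most $p\zeta N\le 2p\zeta N=\varepsilon N/100<N$ vertices are left out, so $s\ge1$. If $y\ne y'$ are twins of $x$ and $v\notin\{x,y,y'\}$ has $w(yv)\ne w(y'v)$, then $w(xv)$ differs from one of the two; so $D_{yy'}\le2\theta N+1\le3\theta N$.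
\end{proof}

\subsection*{The weight matrix}
Put $w(zz)=0$ and $\nu_a=|V_a|/N$.

\begin{lemma}\label{lem:matrix}
There is a symmetric matrix $(w_{ab})_{a,b\le s}$ of integers $w_{ab}\ge-1$ such that $\mathbb{P}(w(yz)\ne w_{ab})\le\beta'$ for independent uniform $y\in V_a$, $z\in V_b$, and $\sum_{a,b}\nu_a\nu_bw_{ab}<0$.
\end{lemma}

\begin{proof}
Let $y,y'\in V_a$ and $z,z'\in V_b$ be independent and uniform. Given $y\ne y'$, the event $w(yz)\ne w(y'z)$ holds for at most $3\theta N+2\le4\theta N$ of the at least $\zeta N$ choices of $z$, so it has probability at most $4\theta/\zeta$. Exchanging the roles of the two classes, $w(y'z)\ne w(y'z')$ has probability at most $4\theta/\zeta$. So $w(yz)=w(y'z')$ with probability at least $1-8\theta/\zeta=1-\beta'$. These two variables are independent with the same distribution $(p_i)$, so $\max_ip_i\ge\sum_ip_i^2\ge1-\beta'$. Let $w_{ab}$ be the most likely value. As $\beta'\le\frac14$, it is unique, and $w_{ab}=w_{ba}$.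

The entries are bounded above. Over ordered pairs, $\sum_{y\ne z}q(yz)\le8\gamma(P)\le4N(N+1)\le5N^2$. If $w_{ab}>0$, at least $\frac34\zeta^2N^2$ ordered pairs have $q\ge w=w_{ab}$, so $w_{ab}\le10\zeta^{-2}$.

Now sum $-w\le1$ over $P\times P$. At most $4p\zeta N^2$ pairs have an entry outside $\bigcup V_a$. In $V_a\times V_b$, each of the at most $\beta'|V_a||V_b|$ exceptional pairs has $-w\le-w_{ab}+(1+10\zeta^{-2})$. Since $P$ is rich,
\[
\frac\varepsilon8-\frac1N\le\frac1{N^2}\sum_{y\ne z}(-w(yz))\le-\sum_{a,b}\nu_a\nu_bw_{ab}+4p\zeta+11\zeta^{-2}\beta'\le-\sum_{a,b}\nu_a\nu_bw_{ab}+\frac\varepsilon{50}+\frac\varepsilon{50}. \qedhere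
\]
\end{proof}

In Example~\ref{ex:bip} this matrix has rows $(0,-1)$ and $(-1,0)$, which are independent. Deleting $i$ vertices of one kind and $j$ of another costs only $i+j$ coarse steps but offers a two-parameter family of choices, and independent rows keep these choices apart.

\begin{lemma}\label{lem:rank}
Any two rows of $(w_{ab})$ are linearly dependent.
\end{lemma}

\begin{proof}
Suppose rows $a\ne b$ are independent. Put $r=r_1$, and sample independently and uniformly $x_1,\dots,x_L\in V_a$, $y_1,\dots,y_L\in V_b$, $v_1,\dots,v_r\in\bigcup_cV_c$ and $b_1,\dots,b_r\in P_{\mathrm{big}}$. Given that $v_h\in V_c$, it is uniform in $V_c$. So with probability at least $1-2Lr\beta'\ge\frac78$ we have $w(x_iv_h)=w_{ac}$ and $w(y_iv_h)=w_{bc}$ whenever $v_h\in V_c$. By Chebyshev's inequality, with probability at least $1-4p/(\zeta r)\ge\frac78$ every class contains $v_h$ for at least $\zeta r/2\ge(L+1)^8$ indices $h$. By Lemma~\ref{lem:nice} with $D=\max(1/\zeta,16/\varepsilon)$, the samples are distinct and form a nice set with probability at least $\frac78$. Fix a sample with all three properties, and consider the $H=(L+1)^2$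 sets $Y_{ij}=\{x_1,\dots,x_i,y_1,\dots,y_j\}$, $0\le i,j\le L$. For $v_h\in V_c$,
\[
w(Y_{ij},v_h)-w(Y_{i'j'},v_h)=(i-i')w_{ac}+(j-j')w_{bc},
\]
and for $(i,j)\ne(i',j')$ this is nonzero for some class $c$, hence for at least $H^4$ of the $v_h$. Lemma~\ref{lem:levels} with $l=2L\le r$ gives $(L+1)^2\le36K_1L/\eta\le L^2$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:stage1}]
By Lemma~\ref{lem:matrix} the matrix has a nonzero row $u=(u_c)_{c\le s}$, and by Lemma~\ref{lem:rank} every row is a multiple of it: $w_{bc}=\alpha_bu_c$. Symmetry gives $\alpha_bu_c=\alpha_cu_b$; taking $c$ with $u_c\ne0$ we get $\alpha_b=\mu u_b$ with $\mu=\alpha_c/u_c$. So $w_{bc}=\mu u_bu_c$ for all $b,c$, and $\mu(\sum_b\nu_bu_b)^2<0$ forces $\mu<0$. For $a$ with $u_a\ne0$ the integer $w_{aa}=\mu u_a^2$ is negative and at least $-1$, so $w_{aa}=-1$. Put $V=V_a$. Then $|V|\ge\zeta N\ge c_1t$ with $c_1=\zeta\varepsilon/8$, and all but at most $\beta'|V|^2\le\beta|V|^2$ pairs of $V$ have weight $-1$; these are $P$-unique, hence $V$-unique.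
\end{proof}

\section{A large rainbow set}\label{sec:stage2}

An independent set in the graph of non-unique pairs of $V$ is rainbow. Sparseness of this graph does not suffice to find a large one: a disjoint union of cliques of size about $\beta|V|$ has at most $\beta|V|^2$ edges and independence number about $1/\beta$. But a graph without a large independent set has a large matching, and a matching of non-unique pairs gives fine moves as in Example~\ref{ex:matching}. Two things need care. The values $d(u)$ vary, so we use pairs of one type and keep the number of ends of each kind fixed; and the chosen pairs may interact, which random sampling prevents.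

\begin{proposition}\label{prop:stage2}
There is a rainbow set $A_0\subset S$ with $|A_0|\ge c_2t$, where $c_2=c_1/2$.
\end{proposition}

\begin{proof}
Put
\[
K_2=\frac{1600K}{c_1^2},\quad k=\lceil3K_2\rceil,\quad c_3=\frac1{10K_2^2},\quad\beta=\frac{c_3^2}{3600k^4(2^{5k+1}+15)} .
\]
Then $200\beta\le1$, $32k\beta\le c_3$ and $81k^2\beta/c_3^2\le\frac18$. Take $V$ from Proposition~\ref{prop:stage1}, let $n=|V|\ge c_1t$, and let $\mathcal{G}$ be the graph of pairs of $V$ that are not $V$-unique, so $e(\mathcal{G})\le\beta n^2$. If a maximal matching of $\mathcal{G}$ has fewer than $n/4$ edges, the at least $n/2$ vertices it misses form an independent set, and we are done. So suppose that $\mathcal{G}$ has a matching $e_i=x_iy_i$, $1\le i\le\mu=\lceil n/4\rceil$. We derive a contradiction. If $\chi(e_i)\ne0$, let $f_i\ne e_i$ be another edge of $(V^\infty)^{(2)}$ of the same color. Let $S_i\subset V$ be the set of the at most four vertices of $V$ on $e_i$ and, if it exists, $f_i$. As long as $S_i$ is kept, $e_i$ stays non-unique.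

\emph{A sparse window.} Let $V'=\{v\in V:\deg_{\mathcal{G}}v\le n/10\}$. Then $|V\setminus V'|\le20\beta n\le n/10$. A random subset of $V'$ of size $h_0=\lfloor n/100\rfloor$ contains a given vertex with probability at most $1/90$, so some such subset $\{z_1,\dots,z_{h_0}\}$ meets at most $4\mu/90\le\mu/20$ of the sets $S_i$. Let $P_j=V\setminus\{z_1,\dots,z_j\}$ for $0\le j\le h_0$. The $V$-unique pairs at $z_j$ give $\gamma(P_{j-1})-\gamma(P_j)\ge|P_j|-n/10\ge n/2\ge c_1t/2$. Lemma~\ref{lem:window} with $\sigma=c_1/2$, $\kappa=K_2$ has at most $4Kt/(c_1K_2)\le n/400$ exceptions for each of $\Lambda=1$ and $\Lambda=3k$. As $h_0+1\ge n/100$, some $P=P_j$ is exceptional for neither. With $d,g,q,w,\lambda$ referring to this $P$, the function $d$ takes at most $K_2$ values, and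
\begin{equation}\label{eq:sparse2}
\#\{\lambda(U):U\subset P,\ |U|\le3k\}\le3kK_2\le k^2 .
\end{equation}

\emph{Good matching edges.} At least $0.95\mu\ge n/5$ indices $i$ have $S_i\subset P$; for these $g(e_i)=0$, so $w(e_i)=q(e_i)\ge0$. At least $n/(5K_2^2)=2c_3n$ of them share the same pair $(d(x_i),d(y_i))=(d_1,d_2)$. A nonzero color with at least two edges in $(P^\infty)^{(2)}$ occurs there only on edges of $\mathcal{G}$ and on loops, so there are at most $e(\mathcal{G})+n\le2\beta n^2$ such colors. Only these have minimal covers of size $2$, so $\sum q\le8\beta n^2$. Hence $q(e_i)>n/(4k)$ for at most $32k\beta n\le c_3n$ indices. Let $I$ be the set of $i$ with $S_i\subset P$, $(d(x_i),d(y_i))=(d_1,d_2)$ and $q(e_i)\le n/(4k)$; then $|I|\ge c_3n$. Finally, a pair of $P$ with $w\ne-1$ has $g=0$, and then lies in $\mathcal{G}$, or has $q\ge1$; so at most $9\beta n^2$ pairs of $P$ have $w\ne-1$.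

\emph{Sampling.} Sample independently $2k$ uniform indices from $I$ and $k$ uniform vertices $b_1,\dots,b_k$ from $V'\cap P$, a set of size at least $n/2$. Call the $2k$ sampled edges and the $k$ sampled vertices \emph{slots}, and let $A$ be the union of the slots. A given vertex lies in a given slot with probability at most $1/(c_3n)$, since the $e_i$ are disjoint. So two given vertices lie in two different slots with probability at most $(3k)^2/(c_3n)^2$. Lemma~\ref{lem:nice} does not apply, because the two ends of an edge are dependent, and we use the scarcity of repeated colors instead.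
\begin{itemize}
\item Two given slots intersect with probability at most $2/(c_3n)$, so all slots are disjoint with probability $1-O(1/n)$.
\item The expected number of pairs with $w\ne-1$ whose ends lie in different slots is at most $9\beta n^2\cdot9k^2/(c_3n)^2\le\frac18$.
\item If a set $F$ with $3\le|F|\le5k$ lies in $A$, then it does not fit into one slot, so two of its elements lie in different slots. Thus $\mathbb{P}(F\subset A)\le\binom{5k}29k^2/(c_3n)^2\le225k^4/(c_3n)^2$. Only colors with at least two edges have obstructions, so the expected number of obstructions in $A$ is at most $2\beta n^2(2^{5k+1}+15)\cdot225k^4/(c_3n)^2=\frac18$.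
\end{itemize}
Fix a sample with disjoint slots, with $w=-1$ on all pairs between different slots, and with $A$ nice. Relabel the sampled edges as $e_1,\dots,e_{2k}$.

\emph{Counting.} For $0\le h,j\le k$ let
\[
U_{h,j}=\{b_1,\dots,b_h\}\cup e_1\cup\dots\cup e_j\cup\{x_i:j<i\le k\}\cup\{y_i:k<i\le2k-j\}.
\]
This set contains exactly $k$ vertices $x_i$ and $k$ vertices $y_i$, and its only pairs inside a slot are $e_1,\dots,e_j$. By Lemma~\ref{lem:quad},
\[
\lambda(U_{h,j})=\kappa_h+\sum_{i\le j}(q(e_i)+1),\qquad\kappa_h=k(d_1+d_2)+\sum_{i\le h}d(b_i)-\binom{2k+h}2 .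
\]
The sum over $i\le j$ is strictly increasing in $j$ and at most $n/4+k$. On the other hand, $b_{h+1}\in V'$ gives $\kappa_{h+1}-\kappa_h\ge(|P|-1-n/10)-3k\ge n/2>n/4+k$. So the $(k+1)^2$ numbers $\lambda(U_{h,j})$ are distinct, contradicting \eqref{eq:sparse2}.
\end{proof}

\section{Boundedly many vertices against a rainbow set}\label{sec:stage3}

Put $c_*=c_2/8$. With a rainbow set $A$ of linear size at hand, the coarse parameter is simply the size of a subset of $A$. We study how a bounded set of other vertices is joined to $A$.

\subsection*{Conflict sets}
In this subsection $k\ge1$ is an integer, $t$ is large in terms of $k$, the set $A$ is rainbow with $n=|A|\ge c_*t$, and $W$ is a set of size $k$ with $\infty\in W\subset(S\setminus A)^\infty$. Put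
\[
B_k=\lceil5K(k+1)/c_*\rceil,\qquad D_k=6(12k^3+1)(k+1)^3B_k .
\]

\begin{lemma}\label{lem:size}
There is an integer $a\in[n/4,n/2]$ such that $\gamma(T\cup W)$ takes at most $B_k$ values as $T$ ranges over the $a$-subsets of $A$.
\end{lemma}

\begin{proof}
For $|T|=a$ we have $\binom a2\le\gamma(T\cup W)\le\binom{a+k}2$. If a number lies in these intervals for $a<a'$, then $\binom{a'}2\le\binom{a+k}2$, so $a'\le a+k$; thus it lies in at most $k+1$ of them. There are at least $n/5$ integers in $[n/4,n/2]$, so for one of them the interval contains at most $(k+1)Kt/(n/5)\le B_k$ elements of $\Phi$.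
\end{proof}

The colors in $\mathcal{O}=\{0\}\cup\chi(W^{(2)})$ are called \emph{old}; $|\mathcal{O}|\le k^2$. For $v\in A$ let $F(v)$ be the set of colors outside $\mathcal{O}$ on the edges from $v$ to $W$, the \emph{fresh} colors at $v$; $|F(v)|\le k$. For $U\subset A$ let $F(U)=\bigcup_{u\in U}F(u)$. Since $A$ is rainbow, each color lies on at most one edge of $A^{(2)}$; let $A_*$ be obtained from $A$ by deleting one end of each edge with an old color, so $|A\setminus A_*|\le k^2$. Sorting the colors on $(T\cup W)^{(2)}$ by where they occur, we get for $T\subset A_*$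
\begin{equation}\label{eq:count}
\gamma(T\cup W)=|\mathcal{O}|-1+\binom{|T|}2+\varphi(T),\qquad\varphi(T)=\bigl|F(T)\setminus\chi(T^{(2)})\bigr| .
\end{equation}
We have $\varphi(T)\le\sum_{v\in T}|F(v)|$, and equality fails exactly when a fresh color is shared by two vertices of $T$ or repeats the color of an edge of $T$. Accordingly, a \emph{conflict set} is a set $\{v,v'\}\subset A_*$, $v\ne v'$, with $F(v)\cap F(v')\ne\emptyset$ (first kind), or a set $\{v,b,b'\}\subset A_*$, $b\ne b'$, with $\chi(bb')\in F(v)$, where $v\in\{b,b'\}$ is allowed (second kind). Conflict sets have size $2$ or $3$, and $\varphi(T)=\sum_{v\in T}|F(v)|$ if and only if $T$ contains none. A conflict set is \emph{minimal} if no proper subset is a conflict set.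

Minimal conflict sets play the role of the pairs $e_i$ in Example~\ref{ex:matching}: a color is lost when the whole set is present and none is lost otherwise. To switch them on and off independently we need a large filler that does not interact with them, and this fails if the edges at one vertex repeat fresh colors of a large part of $A$. Call $u\in A$ \emph{heavy} if at least $n/(16D_k)$ vertices $v\in A$ have $\chi(ub)\in F(v)$ for some $b\in A\setminus\{u\}$. Each of the at most $k$ colors in $F(v)$ lies on at most one edge of $A^{(2)}$, so each $v$ is counted for at most $2k$ vertices $u$, and there are at most $32kD_k$ heavy vertices.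

\begin{lemma}[toggle lemma]\label{lem:toggle}
Let $D=D_k$. There are no disjoint minimal conflict sets $U_1,\dots,U_D$ whose union $U$ satisfies
\begin{enumerate}
\item[(a)] $U$ contains no heavy vertex;
\item[(b)] each color lies in $F(v)$ for at most $k+1$ vertices $v\in U$;
\item[(c)] at most $n/4$ vertices $v\in A$ have $F(v)\cap F(U)\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose such sets exist. Then $|U|\le3D$ and $|F(U)|\le3Dk$.

\emph{The filler.} Let $B_0$ be obtained from $A_*\setminus U$ by deleting every $v$ such that (i) $F(v)\cap F(U)\ne\emptyset$, or (ii) $v$ is an end of an edge of $A^{(2)}$ with color in $F(U)$, or (iii) $\chi(ub)\in F(v)$ for some $u\in U$, $b\in A\setminus\{u\}$. By (c) and (a) these delete at most $n/4$, $6Dk$ and $3n/16$ vertices, so $|B_0|\ge9n/16-k^2-3D-6Dk\ge n/2$. No conflict set in $B_0\cup U$ meets both $B_0$ and $U$. For the first kind this is (i). For $\{v,b,b'\}$ with $\chi(bb')\in F(v)$: if $v\in U$, then $b,b'\notin B_0$ by (ii); if $v\in B_0$, then $b,b'\notin U$ by (iii).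

\emph{Independent conflicts.} By (b), $U$ contains at most $3Dk\binom{k+1}2\le3Dk^3$ conflict sets of the first kind. One of the second kind is determined by $v$ and the color $\chi(bb')\in F(v)$, so there are at most $3Dk$ of them. For each conflict set in $U$ that meets several $U_i$, join two of these indices. This graph on $\{1,\dots,D\}$ has at most $6k^3D$ edges, so it has an independent set $I$ with $|I|\ge D/(12k^3+1)=6(k+1)^3B_k$, and every conflict set inside $\bigcup_{i\in I}U_i$ lies in a single $U_i$. Order each $U_i$. There are at most $(k+1)^2+(k+1)^3\le2(k+1)^3$ possibilities for the sequence $(|F(v)|)_{v\in U_i}$, so some $I'\subset I$ with $|I'|\ge3B_k$ has a common size $s\in\{2,3\}$ and a common sequence, with sum $\Sigma$ say.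

\emph{Additivity.} Let $T=T_0\cup U'$ with $T_0\subset B_0$ and $U'\subset\bigcup_{i\in I'}U_i$, and consider the parts $T_0$ and $U'\cap U_i$ of $T$. No conflict set meets two parts. Hence the sets $F(\cdot)$ of different parts are disjoint, and an edge of $T^{(2)}$ whose color lies in $F(v)$ has both ends in the part of $v$. So $\varphi(T)=\varphi(T_0)+\sum_{i\in I'}\varphi(U'\cap U_i)$. By minimality $\varphi(\{v\})=|F(v)|$, and $\varphi(U_i)=\Sigma-s_i$ with $s_i\ge1$.

\emph{Toggling.} Let $B=B_k$ and $0\le j\le B$. Let $U'_j$ consist of the sets $U_i$ for the first $j$ indices of $I'$ and, for each of the $s$ positions, of the element in that position from $B-j$ further sets $U_i$, all these further indices being distinct; this needs $j+s(B-j)\le3B\le|I'|$ indices. Then $|U'_j|=sB$, and $\sum_i\varphi(U'_j\cap U_i)$ equals $B\Sigma$ minus the sum of $s_i$ over the first $j$ indices, which is strictly decreasing in $j$. Take $a$ from Lemma~\ref{lem:size} and fix $T_0\subset B_0$ of size $a-sB$, which is possible as $3B\le n/4\le a\le n/2\le|B_0|$. By \eqref{eq:count} the $a$-sets $T_0\cup U'_j$ give $B+1$ distinct values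 of $\gamma(T\cup W)$, a contradiction.
\end{proof}

\subsection*{Repeated colors on a star}
Conditions (b) and (c) hold at once if every fresh color occurs at most once on each star $w\times A$, $w\in W$. This need not be so; for instance $w$ may be joined to all of $A$ in one color. But only boundedly many colors can repeat on a star, and moving one vertex for each of them from $A$ into $W$ makes them old. For a rainbow set $A$ and $w\in(S\setminus A)^\infty$ let $\Pi_w$ be the set of nonzero colors that occur at least twice on $w\times A$.

\begin{lemma}\label{lem:repeat}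
There is a constant $q_*$ such that $|\Pi_w|\le q_*$ for every rainbow set $A$ with $|A|\ge2c_*t$ and every $w\in(S\setminus A)^\infty$.
\end{lemma}

\begin{proof}
We first prove a claim in the setting of the previous subsection. Let $W=W'\cup\{w\}$ with $w\notin W'$, and assume that for every $w'\in W'$ each color outside $\mathcal{O}$ occurs at most once on $w'\times A$. For $c\notin\mathcal{O}$ let $A_c=\{v\in A:\chi(wv)=c\}$; these sets are disjoint. Let $q$ be the number of $c\notin\mathcal{O}$ with $|A_c|\ge2$.

\emph{Claim: $q<q_k:=128D_kk^2+4(k^2+32kD_k+D_k)$.} Suppose $q\ge q_k$ and write $D=D_k$. The classes $A_c$ give conflict sets, but for condition (c) we must avoid the large ones. Call $c\notin\mathcal{O}$ \emph{large} if $|A_c|>8kn/q$; fewer than $q/(8k)$ colors are large. Call $v\in A$ \emph{spoiled} if $\chi(w'v)$ is large for some $w'\in W'$; a large color occurs at most once on each star $w'\times A$, so at most $q/8$ vertices are spoiled. Among the $q$ colors, at most $q/8$ are large, and at most $k^2+q/8+32kD$ have a vertex of $A_c$ that is outside $A_*$, spoiled or heavy. Since $3q/4-k^2-32kD\ge D$, there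 remain colors $c_1,\dots,c_D$. Let $U_i$ be a $2$-subset of $A_{c_i}$. The $U_i$ are disjoint conflict sets of the first kind, minimal because of their size, and (a) holds. A color outside $\mathcal{O}$ appears on edges to $W'$ at no more than $k-1$ vertices of $A$, and on edges to $w$ at no more than $2$ vertices of $U$, since $\chi(wu)=c_i$ for $u\in U_i$; this is (b). No color of $F(U)$ is large, because the $c_i$ are not large and no vertex of $U$ is spoiled. So each of the at most $2Dk$ colors of $F(U)$ lies in $F(v)$ for at most $k+8kn/q$ vertices $v\in A$, and $2Dk(k+8kn/q)\le2Dk^2+n/8\le n/4$; this is (c). Lemma~\ref{lem:toggle} gives a contradiction, and the claim is proved.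

Now let $A$ be as in the lemma. The claim with $W=\{\infty\}$, $W'=\emptyset$, $\mathcal{O}=\{0\}$ gives $|\Pi_\infty|<q_1$. Choose $Q\subset A$ with $|Q|\le|\Pi_\infty|$ containing, for each $c\in\Pi_\infty$, a vertex whose loop has color $c$. For $w\in S\setminus A$ apply the claim to the rainbow set $A\setminus Q$, of size at least $c_*t$, with $W'=Q^\infty$ and $k\le k_0:=q_1+2$. Its assumption holds: a color occurring twice on $\infty\times(A\setminus Q)$ is $0$ or lies in $\Pi_\infty\subset\mathcal{O}$, and for $v\in Q$ no color repeats on $v\times(A\setminus Q)$ since $A$ is rainbow. A color in $\Pi_w$ occurs on $w\times Q$, and is then old, or occurs twice on $w\times(A\setminus Q)$. As $q_k$ is increasing in $k$, we get $|\Pi_w|\le q_{k_0}+k_0^2=:q_*$, and also $q_1\le q_*$.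
\end{proof}

\subsection*{The cleaning proposition}
Let $A$ be rainbow and $Y\subset S\setminus A$. Say that $w\in Y^\infty$ is \emph{live} at $v\in A$ if $\chi(wv)\notin\{0\}\cup\Pi_w$, and for $X\subset Y$ let $\Gamma_X(v)=\{\chi(wv):w\in X^\infty\text{ live at }v\}$. For $G\subset A$, the \emph{classes} of $G$ are the nonempty sets $\{v\in G:\chi(wv)=c\}$ with $w\in Y^\infty$, $c\in\Pi_w$, and $\Pi_w(G)=\Pi_w\cap\chi(w\times G)$. Put $B_*=\lceil7K/c_*\rceil$.

\begin{proposition}\label{prop:clean}
For every integer $y\ge0$ there is a number $g(y)$ such that the following holds when $t$ is large in terms of $y$. Let $A$ be rainbow with $n=|A|\ge2c_*t$, and let $Y\subset S\setminus A$ with $|Y|\le y$. Then there is $G\subset A$ with $|A\setminus G|\le g(y)$ such that: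
\begin{enumerate}
\item[(P1)] the sets $\Gamma_Y(v)$, $v\in G$, are pairwise disjoint and disjoint from $\chi(G^{(2)})$;
\item[(P2)] the sets $\Gamma_Y(v)$, $v\in G$, and $\chi(G^{(2)})$ are disjoint from $\mathcal{P}=\chi((Y^\infty)^{(2)})\cup\bigcup_{w\in Y^\infty}\Pi_w$;
\item[(P3)] for each $X\subset Y$ the number $\tau(X):=|\Gamma_X(v)|$ is the same for all $v\in G$;
\item[(P4)] with $\rho(X)=\bigl|\bigl(\chi((X^\infty)^{(2)})\cup\bigcup_{w\in X^\infty}\Pi_w(G)\bigr)\setminus\{0\}\bigr|$ and $E(X)=\rho(X)-\binom{\tau(X)}2$,
\[
\gamma(T\cup X)=\binom{|T|}2+\tau(X)|T|+\rho(X)=\binom{|T|+\tau(X)}2+E(X)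
\]
for every $X\subset Y$ and every $T\subset G$ that meets all classes of $G$;
\item[(P5)] $E(X)$ takes at most $B_*$ values as $X$ ranges over the subsets of $Y$.
\end{enumerate}
\end{proposition}

By (P4), $X^\infty$ acts like $\tau(X)$ further vertices of the clique, up to the \emph{excess} $E(X)$. The point of (P5) is that $B_*$ does not depend on $y$.

\begin{proof}
In this proof $O(1)$ means bounded in terms of $C$ and $y$.

\emph{Removing conflicts.} Choose $Q\subset A$ with $|Q|\le(y+1)q_*$ containing, for each $w\in Y^\infty$ and $c\in\Pi_w$, a vertex $v$ with $\chi(wv)=c$. Use the notions of old and fresh colors, conflict sets and heavy vertices for the rainbow set $A'=A\setminus Q$, of size $n'\ge c_*t$, and $W=Y^\infty\cup Q$, $k=|W|=O(1)$. Then $\mathcal{P}\subset\mathcal{O}$. Every color outside $\mathcal{O}$ occurs at most once on each star $w\times A'$: for $w\in Y^\infty$ because $\Pi_w\subset\mathcal{O}$, and for $w\in Q$ because $A$ is rainbow. So each color lies in $F(v)$ for at most $k$ vertices $v\in A'$. Take a maximal family of disjoint minimal conflict sets without heavy vertices. If it had $D_k$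 members, these would satisfy (a) and (b) of Lemma~\ref{lem:toggle}, and also (c), since $3D_kk\cdot k\le n'/4$. So it has fewer than $D_k$ members. Delete their union and all heavy vertices from $A'_*$. The remaining set $G_0$ contains no conflict set, for otherwise it would contain a minimal one, against maximality; and $|A\setminus G_0|=O(1)$. Delete also every $v$ with $\chi(wv)\in\mathcal{O}\setminus(\{0\}\cup\Pi_w)$ for some $w\in Y^\infty$. Such a color occurs at most once on $w\times A$, so at most $(y+1)k^2$ vertices go. In the resulting set $G_1$, if $w$ is live at $v$ then $\chi(wv)\notin\mathcal{O}$, that is, $\Gamma_Y(v)\subset F(v)$. So (P1) holds on $G_1$ because there are no conflict sets, and (P2) holds because $F(v)$ and $\chi(G_1^{(2)})$ avoid $\mathcal{O}$. Both pass to subsets of $G_1$.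

\emph{Counting colors.} Let $G'\subset G_1$, let $X\subset Y$, and let $T\subset G'$ meet all classes of $G'$. The nonzero colors on $(T\cup X^\infty)^{(2)}$ are those of $T^{(2)}$, the live colors $\Gamma_X(v)$, $v\in T$, and colors in $\mathcal{P}$, namely those on $(X^\infty)^{(2)}$ and those in $\Pi_w\cap\chi(w\times T)=\Pi_w(G')$, $w\in X^\infty$. By (P1) and (P2),
\begin{equation}\label{eq:almost}
\gamma(T\cup X)=\binom{|T|}2+\sum_{v\in T}|\Gamma_X(v)|+\rho_{G'}(X),
\end{equation}
where $\rho_{G'}(X)$ is defined as $\rho(X)$ with $G'$ in place of $G$.

\emph{Homogeneity.} Let $Q_1\subset G_1$ with $|Q_1|\le(y+1)q_*$ meet all classes of $G_1$. Fix $X\subset Y$, put $B=B_{|X|+1}$, and take $a$ from Lemma~\ref{lem:size} for $A$ and $X^\infty$. Let $\tau$ be the most common value of $|\Gamma_X(v)|\in\{0,\dots,y+1\}$ on $G_1\setminus Q_1$; it is taken at least $B$ times. Suppose another value $\tau'$ is taken at least $B$ times there. For $0\le j\le B$ let $T_j$ consist of $Q_1$, of $B-j$ out of $B$ fixed vertices of value $\tau$, of $j$ out of $B$ fixed vertices of value $\tau'$, and of a fixed set of $a-|Q_1|-B$ other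 vertices of $G_1$, which exists as $n/4\le a\le n/2$ and $|G_1|=n-O(1)$. By \eqref{eq:almost}, $\gamma(T_j\cup X)=\gamma(T_0\cup X)+j(\tau'-\tau)$, so we get $B+1$ values on $a$-sets, a contradiction. Hence all but at most $|Q_1|+(y+1)B$ vertices of $G_1$ have value $\tau$. Deleting the exceptions for all $X\subset Y$ gives $G$ with (P1)--(P3). Then (P4) is \eqref{eq:almost} with $G'=G$, together with $\binom{a+\tau}2=\binom a2+\tau a+\binom\tau2$.

\emph{Few excesses.} Let $b\in[n/3,n/2]$ be an integer and $X\subset Y$. There are at most $(y+1)q_*$ classes, so some $T\subset G$ of size $b-\tau(X)$ meets all of them, and $\binom b2+E(X)\in\Phi$ by (P4). Since $|E(X)|=O(1)$ and consecutive numbers $\binom b2$ differ by at least $n/3$, different pairs $(b,E(X))$ give different elements of $\Phi$. There are at least $n/7$ choices of $b$, so $E$ takes at most $7Kt/n\le B_*$ values.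
\end{proof}

\section{The rainbow set is almost everything}\label{sec:final}

\subsection*{Choice of the rainbow set}
As Example~\ref{ex:loops} shows, $\infty$ may or may not belong to the clique. Call $A\subset S$ \emph{fully rainbow} if all edges of $(A^\infty)^{(2)}$ have distinct nonzero colors. The configuration has \emph{type 1} if there is a fully rainbow set of size at least $c_2t/2$; then let $A$ be an inclusion-maximal fully rainbow set containing it. Otherwise it has \emph{type 0}, and we let $A\supset A_0$ be an inclusion-maximal rainbow set, so $|A|\ge c_2t$ by Proposition~\ref{prop:stage2}. In both cases $A$ is rainbow with $|A|\ge4c_*t$, so Proposition~\ref{prop:clean} applies to every set obtained from $A$ by deleting boundedly many vertices. Put $R=S\setminus A$.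

Let $A^-$ be such a set, and apply Proposition~\ref{prop:clean} to $A^-$ and some bounded $Y$. In type 1, $\Pi_\infty=\emptyset$ and $\infty$ is live at every vertex. In type 0, $\infty$ is live at no vertex of $G$: otherwise $\tau(\emptyset)=1$ by (P3), so $\infty$ is live on all of $G$, and by (P1) $G$ is fully rainbow of size $c_2t-O(1)\ge c_2t/2$.

Maximality gives each $y\in R$ a \emph{defect}. In type 0 the set $A\cup\{y\}$ is not rainbow, so some edge $ya$ has color $0$, or $\chi(ya)=\chi(ya')$, or $\chi(ya)=\chi(bb')$, with $a\ne a'$ and $b\ne b'$ in $A$. In type 1 the same holds with $A^\infty$ in place of $A$. Let $P_y\subset A$ be the set of the at most three vertices of $A$ involved. Then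
\begin{enumerate}
\item[(D1)] in type 1, if $P_y\subset X\subset S\setminus\{y\}$, the $|X|+1$ edges $y\times X^\infty$ have at most $|X|$ nonzero colors outside $\chi((X^\infty)^{(2)})$;
\item[(D0)] in type 0, if $P_y\subset X\subset S\setminus\{y\}$, the $|X|$ edges $y\times X$ have at most $|X|-1$ nonzero colors outside $\chi(X^{(2)})$.
\end{enumerate}

\subsection*{Bounding the remainder}
A vertex of $R$ either leaves $\tau$ unchanged, and then its private color raises the excess, or it raises $\tau$ by one like a clique vertex, and then its defect lowers the excess. Many vertices of one kind would give many values of $E$.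

\begin{lemma}\label{lem:Rbounded}
Let $B=B_*$, $M=3B+2$ and $k=2B(\mathrm{ER}(M)+q_*+3)$. Then $|R|<k$.
\end{lemma}

\begin{proof}
Suppose $Y_1=\{y_1,\dots,y_k\}\subset R$ has $k$ elements. We move all witnesses out of the clique: let
\[
A^-=A\setminus\bigcup_{y\in Y_1}(P_y\cup\{z_y\}),\qquad Y=\Bigl(Y_1\cup\bigcup_{y\in Y_1}(P_y\cup\{z_y\})\Bigr)\setminus\{\infty\},
\]
so $Y\subset S\setminus A^-$ and $|Y|\le5k$. Apply Proposition~\ref{prop:clean} to $A^-$ and $Y$. Put $Z=Y\setminus Y_1$, which contains all $P_y$, let $Z_i=Z\cup\{y_1,\dots,y_i\}$, and let $\epsilon_i=\tau(Z_i)-\tau(Z_{i-1})\in\{0,1\}$. In every case we find more than $B$ values of $E$, contradicting (P5). Note that $k\ge6B$.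

\medskip\noindent\emph{Case 1: $J=\{y_i:\epsilon_i=0\}$ has at least $k/2$ elements.} Fix $v\in G$. For $y_i\in J$ we have $\Gamma_{Z_i}(v)=\Gamma_{Z_{i-1}}(v)$, so by induction on $i$, $\Gamma_{Z_i}(v)=\Gamma_{Z_i\setminus J}(v)$. Thus $\Gamma_Y(v)=\Gamma_{Y\setminus J}(v)$, and $\tau(X)=\tau(Y)$ whenever $Y\setminus J\subset X\subset Y$. Take $L\subset J$ from Lemma~\ref{lem:private}, with $|L|\ge k/6\ge B$. Start from $Y\setminus L$ and add the elements of $L$ one at a time. When $y$ is added to the current set $X$, we have $z_y\in(Y\setminus L)^\infty\subset X^\infty$, so $p(y)$ is counted in $\rho(X\cup\{y\})$. It is not counted in $\rho(X)$, since the colors counted there occur on edges inside $X^\infty\cup G$, while all edges of color $p(y)$ contain $y\notin X^\infty\cup G$. The set of colors counted by $\rho$ only grows, so $\rho$, and hence $E$, increases strictly at each step. This gives $|L|+1>B$ values.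

\medskip\noindent\emph{Case 2: $I=\{y_i:\epsilon_i=1\}$ has at least $k/2$ elements.} By (P3), at every $v\in G$ each $y_i\in I$ is live, with a color outside $\Gamma_{Z_{i-1}}(v)$. So the elements of $I$ have distinct colors at $v$, different from all live colors of $Z^\infty$, and $\Pi_y(G)=\emptyset$ for $y\in I$. Let $X_0=\bigcup_{y\in I}P_y\subset A\cap Z$. As $A$ is rainbow, the vertices $x\in X_0$ have $\Pi_x=\emptyset$, are live everywhere and have distinct colors at $v$, which in type 1 also differ from the color of the loop at $v$. Therefore, for $X\subset I\cup X_0$, we have $\tau(X)=|X|+1$ in type 1 and $\tau(X)=|X|$ in type 0.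

\smallskip\noindent\emph{Type 1.} Here $\rho(X)=|\chi((X^\infty)^{(2)})\setminus\{0\}|$ for $X\subset I\cup X_0$. Start from $X_0$ and add the elements of $I$ one at a time. When $y$ is added to $X$, the number $\rho$ grows by at most $|X|$ by (D1), while $\binom\tau2$ grows by $\tau(X)=|X|+1$. So $E$ decreases strictly, giving $|I|+1>B$ values.

\smallskip\noindent\emph{Type 0.} Put $\Pi=\Pi_\infty(G)$, so $|\Pi|\le q_*$, and $\rho(X)=|(\chi((X^\infty)^{(2)})\cup\Pi)\setminus\{0\}|$ for $X\subset I\cup X_0$. Now $\binom\tau2$ grows by $|X|$ when $y$ is added to $X$, and the loop at $y$ can make up for the color lost by (D0). So we look at the loop colors $\ell(y)=\chi(y\infty)$.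

Suppose first that $\ell$ is constant on some $I_1\subset I$ with $|I_1|=B+1$. Fix $y_0\in I_1$, start from $X_0\cup\{y_0\}$ and add the other elements of $I_1$ one at a time. The loop brings no new color, and the edges to the current set $X$ bring at most $|X|-1$ by (D0). So $E$ drops by at least $1$ at each of the $B$ steps, giving $B+1$ values.

Otherwise each value of $\ell$ is taken at most $B$ times on $I$, so $\ell$ takes at least $k/(2B)$ values, and there is $I_2\subset I$ with $|I_2|\ge k/(2B)-q_*-1\ge\mathrm{ER}(M)$ on which $\ell$ is injective with values outside $\Pi\cup\{0\}$. For $X\subset I_2$,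
\begin{equation}\label{eq:Etype0}
E(X)=|\Pi|+\bigl|\chi((X^\infty)^{(2)})\setminus(\Pi\cup\{0\})\bigr|-\binom{|X|}2 .
\end{equation}
The loops supply $|X|$ colors, and we show that the pairs cannot cancel this consistently. Order $I_2$, recolor the pairs with color in $\Pi\cup\{0\}$ by one symbol $*$, and take an $M$-set $H\subset I_2$ from the Erd\H{o}s--Rado theorem.

If the coloring of $H^{(2)}$ is constant, or determined by the smaller element, or by the larger element, then the initial segment $X_j$ of $H$ of size $j$ has at most $j$ colors on its pairs and $j$ distinct loop colors. So $E(X_j)-|\Pi|$ lies in $[j-\binom j2,\,2j-\binom j2]$. Since $\binom{j+3}2=\binom j2+3j+3$, we have $2(j+3)-\binom{j+3}2=3-j-\binom j2<j-\binom j2$ for $j\ge2$. Hence $E(X_2)>E(X_5)>\dots>E(X_{3B+2})$, giving $B+1$ values.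

If all pairs of $H$ have distinct colors, at most one carries $*$, and deleting one vertex leaves $H_1$ with $|H_1|=3B+1$ whose pairs have distinct colors outside $\Pi\cup\{0\}$. For each $y\in H_1$ there is at most one pair $e\subset H_1$ with $\chi(e)=\ell(y)$; if there is one, join two elements of $\{y\}\cup e$. This graph has at most $|H_1|$ edges, so by Tur\'an's theorem it has an independent set $H_2$ with $|H_2|\ge|H_1|/3>B$, and $\ell(y)\notin\chi(H_2^{(2)})$ for $y\in H_2$. By \eqref{eq:Etype0}, $E(X)=|\Pi|+|X|$ for $X\subset H_2$, giving more than $B$ values.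
\end{proof}

\subsection*{Counting the colors}
Proposition~\ref{prop:clean} with $Y=R$ describes $\gamma$ on $G\cup R$ but not on $S$: the boundedly many discarded vertices of $A$ send linearly many edges to $G$, whose colors may coincide with live colors of $R^\infty$. A second application, with the discarded vertices moved into $Y$, counts these coincidences, and the vertices discarded the second time are controlled by the first application.

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
By Lemma~\ref{lem:Rbounded}, $|R|=O(1)$. Apply Proposition~\ref{prop:clean} to $A$ and $Y=R$, obtaining $G$, and put $A_1=A\setminus G$. Apply it again to the rainbow set $G$ and $Y=R\cup A_1=S\setminus G$, obtaining $G_2\subset G$, and put $A_2=G\setminus G_2$, $a=|G_2|$. The sets $A_1$ and $A_2$ are bounded. By (P4) in the second application, with $T=G_2$ and $X=S\setminus G$,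
\[
\gamma(S\setminus A_2)=\binom a2+\tau a+O(1),\qquad\tau=\tau(S\setminus G)=O(1).
\]
Now add $A_2$. The $|A_2|a$ edges between $A_2$ and $G_2$ lie in $G^{(2)}$ and have distinct nonzero colors. All other edges at $A_2$ go to the bounded set $(S\setminus G_2)^\infty$, so there are $O(1)$ of them. It remains to see that only $O(1)$ of the colors between $A_2$ and $G_2$ occur on the edges of $(S\setminus A_2)^\infty=R^\infty\cup A_1\cup G_2$. These edges are of three kinds.
\begin{itemize}
\item Edges inside $A_1\cup G_2$ carry none of these colors, since $A$ is rainbow.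
\item An edge $wv$ with $w\in R^\infty$ and $v\in G_2$ has, in the first application, color $0$, or a color in $\Pi_w$, or a live color. None of these lies in $\chi(G^{(2)})$, by the definition of rainbow, by (P2) and by (P1) respectively.
\item There are $O(1)$ edges inside $R^\infty\cup A_1$.
\end{itemize}
Hence
\[
\gamma(S)=\binom a2+(\tau+|A_2|)a+O(1)=\binom{a+\tau+|A_2|}2+O(1),
\]
and all implied constants depend on $C$ only.
\end{proof}

With Proposition~\ref{prop:finite}, the proofs of Theorem~\ref{thm:main}, Corollary~\ref{cor:conj} and Theorem~\ref{thm:compl} are complete.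

\begin{thebibliography}{9}
\bibitem{Girao} Ant\'onio Gir\~ao, \emph{A large number of $m$-coloured complete infinite subgraphs}, arXiv:1806.03320 (2018).
\end{thebibliography}
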